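\title{Extending $\mathcal{A}$-free fields across Lipschitz boundaries under the complex constant rank condition}

\begin{abstract}
Let $\mathcal{A}$ be a homogeneous linear differential operator with constant coefficients on $\mathbb{R}^n$ whose symbol has constant rank on $\mathbb{C}^n\setminus\{0\}$. We prove that on every bounded Lipschitz domain $\Omega$ the integrable solutions of $\mathcal{A}u=0$ extend, by a bounded linear operator, to integrable solutions on an open neighborhood of $\overline{\Omega}$. This confirms a conjecture posed by Gmeineder and Schiffer. For given $K$, one operator works on $\mathrm{W}^{k,p}$ for all $0\le k\le K$ and $1\le p\le\infty$, and the rows of $\mathcal{A}$ may have different orders. The extension is a one-sided average of $u$ at a scale comparable to the distance from $\Omega$, plus explicit correction terms of the same kind; no singular integrals occur. We also show that the rank condition is necessary for real-elliptic and for generically surjective operators.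
\end{abstract}

\section{The extension problem}\label{sec:intro}

\subsection*{Setting}
Let $n\ge2$, let $W$ and $Z$ be finite-dimensional real inner product spaces, let $l\ge1$, and let $\mathcal{A}_\beta\colon W\to Z$ be linear maps for the multi-indices $\beta\in\mathbb{N}_0^n$ with $|\beta|=l$. We consider the operator and its symbol
\[
\mathcal{A}v=\sum_{|\beta|=l}\mathcal{A}_\beta\,\partial^\beta v,\qquad
\mathcal{A}[\xi]=\sum_{|\beta|=l}\xi^\beta\mathcal{A}_\beta\colon W_{\mathbb{C}}\to Z_{\mathbb{C}}\quad(\xi\in\mathbb{C}^n),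
\]
where $W_{\mathbb{C}}$ and $Z_{\mathbb{C}}$ are the complexifications. For an open set $G\subset\mathbb{R}^n$, $k\in\mathbb{N}_0$ and $1\le p\le\infty$ we put
\[
\mathrm{W}^{k,p}_{\mathcal{A}}(G)=\{u\in \mathrm{W}^{k,p}(G;W):\ \mathcal{A}u=0\text{ in }\mathcal{D}'(G;Z)\},\qquad \mathrm{L}^p_{\mathcal{A}}(G)=\mathrm{W}^{0,p}_{\mathcal{A}}(G),
\]
with the norm of $\mathrm{W}^{k,p}$. Elements of these spaces are called \emph{$\mathcal{A}$-free}. A \emph{bounded Lipschitz domain} is a bounded connected open set $\Omega$ such that every $\bar x\in\partial\Omega$ has an open neighborhood $Q$ with $\Omega\cap Q=\{x\in Q: x_n>g(x')\}$ in suitable orthonormal coordinates $x=(x',x_n)$, for a Lipschitz function $g\colon\mathbb{R}^{n-1}\to\mathbb{R}$.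

The question is whether an $\mathcal{A}$-free field on $\Omega$ can be continued across $\partial\Omega$ as an $\mathcal{A}$-free field of the same integrability. One cannot ask for a continuation to all of $\mathbb{R}^n$. On the shell $\{1<|x|<2\}$ the field $x/|x|^n$ is divergence-free. If $U\in \mathrm{L}^1(B(0,2);\mathbb{R}^n)$ extends it and $\varphi=\varphi(|x|)$ is a test function equal to $1$ for $|x|\le1$, then $\int U\cdot\nabla\varphi\,dx=|S^{n-1}|\int_1^2\varphi'\,d\varrho=-|S^{n-1}|\neq0$, so $U$ is not divergence-free. The right target is therefore a neighborhood $\Omega'$ of $\overline\Omega$. Even then a condition on $\mathcal{A}$ is needed.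

\begin{example}\label{ex:fail}
Let $\Omega$ be the unit disc in $\mathbb{R}^2$.

(a) Let $\mathcal{A}=\partial_1$ on scalar functions. The function $u=(1-x_2)^{-1}$ is $\mathcal{A}$-free, and $\int_\Omega u\,dx=2\int_{-1}^1\sqrt{(1+t)/(1-t)}\,dt<\infty$. On a small square centered at $(0,1)$ an $\mathcal{A}$-free extension depends on $x_2$ only, so it equals $(1-x_2)^{-1}$ on the lower half of the square and is not integrable. The symbol $\xi_1$ drops rank at the real point $\xi=(0,1)$.

(b) Let $W=Z=\mathbb{R}^2\cong\mathbb{C}$ and $\mathcal{A}=\partial_1+i\partial_2$, so that $\mathcal{A}$-free fields are holomorphic functions of $z=x_1+ix_2$. The function $(z-1)^{-1}$ is integrable on $\Omega$, but an extension would be holomorphic, hence bounded, near $z=1$. Here $\det\mathcal{A}[\xi]=\xi_1^2+\xi_2^2$: the rank is constant on $\mathbb{R}^2\setminus\{0\}$ and drops at the complex point $\xi=(1,i)$.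
\end{example}

Since $\mathcal{A}(e^{\xi\cdot x}w)=e^{\xi\cdot x}\mathcal{A}[\xi]w$ for $\xi\in\mathbb{C}^n$ and $w\in W_{\mathbb{C}}$, the kernel of $\mathcal{A}[\xi]$ lists the exponential solutions of frequency $\xi$. Oscillating waves correspond to imaginary $\xi$. On a bounded domain the growing and decaying exponentials are solutions as well, and Example~\ref{ex:fail}(b) shows that they matter. This suggests the following condition.

\begin{definition}
The operator $\mathcal{A}$ has \emph{complex constant rank} if $\dim\ker\mathcal{A}[\xi]$ does not depend on $\xi\in\mathbb{C}^n\setminus\{0\}$.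
\end{definition}

The divergence, with symbol $w\mapsto\xi\cdot w$ of rank one, has this property. So does the exterior derivative $\mathrm{d}$ on $k$-forms: its symbol is $w\mapsto\xi\wedge w$, and a basis of $\mathbb{C}^n$ with first vector $\xi$ shows that the kernel is spanned by the basis forms containing $\xi$, whose number does not depend on $\xi$. For $\mathcal{A}=\mathrm{d}$ it is known that for every bounded Lipschitz domain $\Omega$ and $1\le p\le\infty$ there is a bounded linear extension operator from $\mathrm{L}^p_{\mathrm{d}}(\Omega)$ to $\mathrm{L}^p_{\mathrm{d}}(\Omega')$ for some open $\Omega'\supset\overline\Omega$. Gmeineder and Schiffer \cite{GS} posed the conjecture that for $p=1$ the same holds for every $\mathcal{A}$ of complex constant rank.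

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:A}
Let $\mathcal{A}$ have complex constant rank and let $\Omega\subset\mathbb{R}^n$ be a bounded Lipschitz domain. Then there are an open set $\Omega'\supset\overline\Omega$ and a bounded linear operator $\mathcal{E}\colon \mathrm{L}^1_{\mathcal{A}}(\Omega)\to \mathrm{L}^1_{\mathcal{A}}(\Omega')$ with $(\mathcal{E}u)|_\Omega=u$ for all $u$.
\end{theorem}

We prove a stronger statement, in which the rows of $\mathcal{A}$ may have different orders. Fix orthonormal bases of $W$ and $Z$, let $\mathcal{A}[\xi]$ be a matrix of real polynomials whose entries in the $i$-th row are homogeneous of degree $l_i\ge1$ or zero, and let $\mathcal{A}=\mathcal{A}[\partial]$. The spaces $\mathrm{W}^{k,p}_{\mathcal{A}}$ are defined as before.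

\begin{theorem}\label{thm:B}
Let the $i$-th row of $\mathcal{A}$ be homogeneous of order $l_i\ge1$, let $\operatorname{rank}\mathcal{A}[\xi]$ be constant on $\mathbb{C}^n\setminus\{0\}$, let $\Omega\subset\mathbb{R}^n$ be a bounded Lipschitz domain, and let $K\in\mathbb{N}_0$. Then there are an open set $\Omega'\supset\overline\Omega$ and one linear operator $\mathcal{E}$ on $\mathrm{L}^1_{\mathcal{A}}(\Omega)$ with $(\mathcal{E}u)|_\Omega=u$ that is bounded from $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega)$ to $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega')$ for all $0\le k\le K$ and $1\le p\le\infty$.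
\end{theorem}

Theorem~\ref{thm:A} is the case $l_i=l$, $K=0$, $p=1$. In the converse direction we use the weakest form of the extension property. We say that \emph{{\rm(EP)} holds on $\Omega$} if there is an open set $\Omega'\supset\overline\Omega$ such that every $u\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$ is the restriction of some $U\in \mathrm{L}^1_{\mathcal{A}}(\Omega')$. Neither linearity nor a bound is required.

\begin{theorem}\label{thm:C}
Let $\mathcal{A}$ be homogeneous of order $l$.
\begin{enumerate}
\item[(a)] Let $\mathcal{A}[\xi]$ be injective for all $\xi\in\mathbb{R}^n\setminus\{0\}$. If {\rm(EP)} holds on one nonempty bounded open set, then $\mathcal{A}[\xi]$ is injective for all $\xi\in\mathbb{C}^n\setminus\{0\}$.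
\item[(b)] Let $\mathcal{A}[\xi]$ be surjective for some $\xi\in\mathbb{C}^n$. If {\rm(EP)} holds on the shell $\{1<|x|<2\}$, then $\mathcal{A}[\xi]$ is surjective for all $\xi\in\mathbb{C}^n\setminus\{0\}$.
\end{enumerate}
\end{theorem}

Call $\mathcal{A}$ \emph{real-elliptic} under the hypothesis of (a) and \emph{generically surjective} under the hypothesis of (b). Balls and the shell are bounded Lipschitz domains, so Theorems~\ref{thm:A} and~\ref{thm:C} give the following.

\begin{corollary}
Let $\mathcal{A}$ be homogeneous of order $l$ and real-elliptic or generically surjective. Then {\rm(EP)} holds on all bounded Lipschitz domains if and only if $\mathcal{A}$ has complex constant rank.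
\end{corollary}

We claim no converse for general $\mathcal{A}$.

\subsection*{The difficulty and the plan}
Without a constraint one extends a function by localizing with cutoffs, flattening the boundary, and reflecting. Each step destroys the equation $\mathcal{A}u=0$: the product of $u$ with a cutoff is not $\mathcal{A}$-free, and, apart from operators such as $\mathrm{d}$ that commute with pullbacks, neither is the composition of $u$ with a change of variables. Repairing the error afterwards by inverting the symbol leads to Fourier multipliers of degree zero, which are in general unbounded on $\mathrm{L}^1$ and $\mathrm{L}^\infty$.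

The one operation that preserves $\mathcal{A}$-freeness for every $\mathcal{A}$ is averaging over translates. An average over translates in the directions of an interior cone, at scale $\tau$, is defined on a $c\tau$-neighborhood of a piece of $\partial\Omega$. To recover $u$ in $\Omega$ the scale must tend to zero at $\partial\Omega$, so it must depend on the point, and this produces an error. Section~\ref{sec:model} removes the error by hand for the divergence in a half-plane. Section~\ref{sec:algebra} extracts from the rank condition the algebraic identity behind that computation; this is the only place where the rank condition enters. Sections~\ref{sec:kernels} and~\ref{sec:local} construct the extension near one boundary point. Section~\ref{sec:global} composes finitely many local extensions along an increasing chain of domains, in place of a partition of unity. Section~\ref{sec:converse} proves Theorem~\ref{thm:C}.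

\section{A model case: the divergence in a half-plane}\label{sec:model}

Let $\Omega=\{x_2>0\}\subset\mathbb{R}^2$ and let $u$ be smooth and divergence-free in $\Omega$. Fix $\chi\in \mathrm{C}_c^\infty(B(e_2,\frac12))$ with $\int\chi=1$, and put
\[
M_\tau u(x)=\int\chi(y)\,u(x+\tau y)\,dy,\qquad\tau>0 .
\]
Since $y_2>\frac12$ on $\operatorname{supp}\chi$, this uses only values of $u$ in $\Omega$ as long as $x_2\ge-\tau/2$. For fixed $\tau$ the field $M_\tau u$ is divergence-free, but it does not agree with $u$ in $\Omega$. For a variable scale $\vartheta(x)$ we have $\operatorname{div}\bigl(M_{\vartheta(x)}u(x)\bigr)=\nabla\vartheta\cdot(\partial_\tau M_\tau u)|_{\tau=\vartheta}$, which has no reason to vanish. So we examine $\partial_\tau M_\tau u$.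

Let $\nabla^\perp=(-\partial_2,\partial_1)$, so that $\operatorname{div}\nabla^\perp=0$. The equation $\partial_1u_1+\partial_2u_2=0$ gives
\begin{equation}\label{eq:model-id}
\partial_1u=\nabla^\perp u_2,\qquad \partial_2u=-\nabla^\perp u_1 .
\end{equation}
Every first derivative of $u$ is thus a rotated gradient, with a potential that depends \emph{locally} on $u$. Consequently
\[
\partial_\tau M_\tau u=\int\chi(y)\,(y_1\partial_1u+y_2\partial_2u)(x+\tau y)\,dy=-\nabla^\perp w_\tau,\qquad w_\tau(x)=\int\chi(y)\,(y_2u_1-y_1u_2)(x+\tau y)\,dy .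
\]
Fix $T>0$. For a smooth $\vartheta$ with values in $(0,T]$ and $\vartheta\ge-2x_2$ define
\[
U_\vartheta=M_Tu+\nabla^\perp\!\int_{\vartheta(x)}^Tw_\tau\,d\tau .
\]
In this form $U_\vartheta$ is visibly divergence-free. Carrying out the differentiation, we get $\int_\vartheta^T\nabla^\perp w_\tau\,d\tau=M_\vartheta u-M_Tu$ from the integrand and one term from the lower limit, so
\begin{equation}\label{eq:model-U}
U_\vartheta(x)=M_{\vartheta(x)}u(x)-w_{\vartheta(x)}(x)\,\nabla^\perp\vartheta(x).
\end{equation}
In this form $U_\vartheta$ is an average of $u$ at the single scale $\vartheta(x)$, with bounded coefficients if $\nabla\vartheta$ is bounded, and it is close to $u$ where $\vartheta$ is a small constant.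

Take $\vartheta=-4x_2$ below the boundary. Then $\nabla^\perp\vartheta=(4,0)$ and \eqref{eq:model-U} reads
\[
U(x)=\int\chi(y)\begin{pmatrix}1-4y_2&4y_1\\0&1\end{pmatrix}u(\Phi_yx)\,dy,\qquad \Phi_y=\begin{pmatrix}1&-4y_1\\0&1-4y_2\end{pmatrix}.
\]
Each $\Phi_y$ maps the lower half-plane onto $\Omega$ and has $|\det\Phi_y|\ge1$, so $\|U\|_{\mathrm{L}^p(\{x_2<0\})}\le C\|u\|_{\mathrm{L}^p(\Omega)}$ for every $p$. The matrix in the integrand is the adjugate of $\Phi_y$, so $U$ is an average of oblique reflections adapted to the divergence; but we found it without any change of variables, and the derivation generalizes. If $u$ is continuous up to the boundary and $m=\int y\chi\,dy$, then on $\{x_2=0\}$ the limits from below are $U_2=u_2$ and $U_1=(1-4m_2)u_1+4m_1u_2$. The normal component is continuous, as the equation requires. The tangential component jumps unless $m=0$. Hence Sobolev bounds require a kernel with vanishing moments, which must change sign.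

Four things remain to be done in general: find a substitute for \eqref{eq:model-id}, which will hold only for derivatives of high order $N$; build a kernel for which $\partial_\tau M_\tau u$ contains only derivatives of order $N$; justify the equation across a Lipschitz boundary for fields without traces; and globalize.

\section{A polynomial identity}\label{sec:algebra}

In Sections~\ref{sec:algebra}--\ref{sec:global}, $\mathcal{A}$ is as in Theorem~\ref{thm:B}. We recall two facts. The adjugate $\operatorname{adj}M$ of a square matrix $M$ has as its $(j,i)$ entry, up to sign, the minor obtained by deleting row $i$ and column $j$, and $M\operatorname{adj}M=(\operatorname{adj}M)M=(\det M)\,\mathrm{Id}$. Hilbert's Nullstellensatz states that if $f\in\mathbb{C}[\xi]$ vanishes on the common complex zero set of $f_1,\dots,f_m\in\mathbb{C}[\xi]$, then a power of $f$ lies in the ideal generated by $f_1,\dots,f_m$.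

\begin{lemma}\label{lem:algebra}
There are integers $1\le b\le N_1$, a finite-dimensional space $V$, and a matrix $\mathcal{B}[\xi]\colon V\to W$ of real polynomials, each homogeneous of degree $b$ or zero, such that $\mathcal{A}[\xi]\mathcal{B}[\xi]=0$ and the following holds. For every $\alpha$ with $|\alpha|=N\ge N_1$ there are real polynomial matrices $h_\alpha\colon W\to V$, homogeneous of degree $N-b$, and $h'_\alpha\colon Z\to W$ with
\begin{equation}\label{eq:identity}
\xi^\alpha\,\mathrm{Id}_W=\mathcal{B}[\xi]\,h_\alpha(\xi)+h'_\alpha(\xi)\,\mathcal{A}[\xi].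
\end{equation}
\end{lemma}

\begin{proof}
Let $R$ be the rank of $\mathcal{A}[\xi]$ for $\xi\ne0$. If $R=0$, then $\mathcal{A}=0$, and we take $b=N_1=1$, $V=W^n$, $\mathcal{B}[\xi]=(\xi_1\mathrm{Id},\dots,\xi_n\mathrm{Id})$, since $\xi^\alpha=\xi_i\,\xi^{\alpha-e_i}$ for any $i$ with $\alpha_i\ge1$. Let $R\ge1$.

\emph{Step 1: one minor.} Let $I$ be a set of $R$ rows and $J$ a set of $R$ columns such that $\mu_{IJ}=\det\mathcal{A}_{IJ}$ is not the zero polynomial; only such pairs are used below. The minor $\mu_{IJ}$ is homogeneous of degree $d_I=\sum_{i\in I}l_i\ge1$. Let $H_{IJ}\colon Z\to W$ have the block $\operatorname{adj}\mathcal{A}_{IJ}$ in rows $J$ and columns $I$ and zeros elsewhere. All minors of size $R+1$ vanish identically, so $\mathcal{A}$ has rank $R$ over the field $\mathbb{R}(\xi)$, and the rows in $I$ span its row space. Thus $\mathcal{A}=L\mathcal{A}_{I\cdot}$ for a matrix $L$ over $\mathbb{R}(\xi)$, where $\mathcal{A}_{I\cdot}$ consists of the rows in $I$. The columns in $J$ then satisfy $\mathcal{A}_{\cdot J}=L\mathcal{A}_{IJ}$,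 and
\[
\mathcal{A}H_{IJ}\mathcal{A}=\mathcal{A}_{\cdot J}\operatorname{adj}(\mathcal{A}_{IJ})\,\mathcal{A}_{I\cdot}=L\,\mathcal{A}_{IJ}\operatorname{adj}(\mathcal{A}_{IJ})\,\mathcal{A}_{I\cdot}=\mu_{IJ}\,\mathcal{A}.
\]
Hence $\mathcal{B}_{IJ}=\mu_{IJ}\mathrm{Id}_W-H_{IJ}\mathcal{A}$ satisfies $\mathcal{A}\mathcal{B}_{IJ}=0$. The column of $\operatorname{adj}\mathcal{A}_{IJ}$ with index $i\in I$ has degree $d_I-l_i$ and multiplies row $i$ of $\mathcal{A}$, so $\mathcal{B}_{IJ}$ is homogeneous of degree $d_I$. We have obtained \eqref{eq:identity} with $\mu_{IJ}$ in place of $\xi^\alpha$: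
\begin{equation}\label{eq:minor}
\mu_{IJ}\,\mathrm{Id}_W=\mathcal{B}_{IJ}+H_{IJ}\mathcal{A}.
\end{equation}

\emph{Step 2: from minors to monomials.} At every $\xi\in\mathbb{C}^n\setminus\{0\}$ the rank is $R$, so some $\mu_{IJ}(\xi)\neq0$. Each coordinate $\xi_i$ therefore vanishes on the common zero set of the $\mu_{IJ}$, and by the Nullstellensatz there is $m$ such that $\xi_1^m,\dots,\xi_n^m$ lie in the ideal generated by the $\mu_{IJ}$. A monomial of degree $N\ge nm$ is divisible by some $\xi_i^m$ and so lies in the ideal. Let $b=\max d_I$, $N_1=\max(nm,b)$ and $|\alpha|=N\ge N_1$. Write $\xi^\alpha=\sum c^\alpha_{IJ}\mu_{IJ}$. Taking the homogeneous component of degree $N$ and the real parts of the coefficients (the $\mu_{IJ}$ are real), we may assume that $c^\alpha_{IJ}$ is real and homogeneous of degree $N-d_I$.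

\emph{Step 3: equal degrees.} Since $N-d_I\ge b-d_I\ge0$, each monomial of $c^\alpha_{IJ}$ is divisible by a monomial of degree $b-d_I$. So $c^\alpha_{IJ}=\sum_{|\gamma|=b-d_I}\xi^\gamma c^\alpha_{\gamma IJ}$ with $c^\alpha_{\gamma IJ}$ homogeneous of degree $N-b$, and \eqref{eq:minor} gives
\[
\xi^\alpha\,\mathrm{Id}_W=\sum_{\gamma,I,J}(\xi^\gamma \mathcal{B}_{IJ})\,c^\alpha_{\gamma IJ}+\Bigl(\sum_{I,J}c^\alpha_{IJ}H_{IJ}\Bigr)\mathcal{A}.
\]
Let $V$ be the direct sum of one copy of $W$ for each triple $(\gamma,I,J)$ with $|\gamma|=b-d_I$, let $\mathcal{B}$ be the row of blocks $\xi^\gamma \mathcal{B}_{IJ}$, and let $h_\alpha$ be the column of blocks $c^\alpha_{\gamma IJ}\mathrm{Id}_W$.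
\end{proof}

For the divergence the minors are $\xi_j$, and $\mathcal{B}_j=\xi_j\mathrm{Id}-e_j\xi^T$. For $n=2$ this is $\mathcal{B}_1w=w_2\,(-\xi_2,\xi_1)$ and $\mathcal{B}_2w=-w_1(-\xi_2,\xi_1)$, and \eqref{eq:minor} becomes \eqref{eq:model-id}. If $\mathcal{A}[\xi]$ is injective for all complex $\xi\neq0$, then $J$ consists of all columns, $\mathcal{B}=0$, and \eqref{eq:identity} says that all derivatives of order $N$ of an $\mathcal{A}$-free field vanish.

\begin{remark}
The conclusion of Lemma~\ref{lem:algebra} is equivalent to its hypothesis. Let $\xi\in\mathbb{C}^n$ with $\xi_i\neq0$. Then \eqref{eq:identity} with $\alpha=Ne_i$ gives $\ker\mathcal{A}[\xi]\subset\operatorname{im}\mathcal{B}[\xi]$, and $\mathcal{A}\mathcal{B}=0$ gives the reverse inclusion. So $\operatorname{rank}\mathcal{A}[\xi]+\operatorname{rank}\mathcal{B}[\xi]=\dim W$ on the connected set $\mathbb{C}^n\setminus\{0\}$, and two lower semicontinuous integer functions with constant sum are constant there. In particular constant rank on $\mathbb{R}^n\setminus\{0\}$ does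 not suffice for \eqref{eq:identity}.
\end{remark}

From now on $K\in\mathbb{N}_0$ is fixed, and $N$ is a fixed integer with
\[
N\ge\max(N_1,\,b+K).
\]
Substituting $\partial$ for $\xi$ turns \eqref{eq:identity} and $\mathcal{A}\mathcal{B}=0$ into identities between differential operators. We write $\mathcal{B}=\mathcal{B}[\partial]=\sum_{|\beta|=b}\mathcal{B}_\beta\partial^\beta$.

\section{One-sided kernels and the change of scale}\label{sec:kernels}

\subsection*{Cones}
For a unit vector $\nu$ and $0\le\theta\le\pi/4$ let $\Gamma(\nu,\theta)=\{y\neq0:\ y\cdot\nu\ge|y|\cos\theta\}$; for $\theta=0$ this is the open ray spanned by $\nu$. The set $\Gamma(\nu,\theta)\cup\{0\}$ is a closed convex cone, and $y\cdot\nu>0$ on $\Gamma(\nu,\theta)$. We use repeatedly that a small relative perturbation keeps a vector in a slightly wider cone: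
\begin{equation}\label{eq:cone}
y\in\Gamma(\nu,\theta'),\quad 0\le\theta'<\theta\le\tfrac\pi4,\quad |e|\le|y|\sin(\theta-\theta')\quad\Longrightarrow\quad y+e\in\Gamma(\nu,\theta).
\end{equation}
Indeed $|e|<|y|$, so $y+e\neq0$. If $\psi$ is the angle between $y$ and $y+e$, the distance from $y$ to the ray through $y+e$ is $|y|\sin\min(\psi,\frac\pi2)$ and is at most $|e|$. Hence $\psi\le\theta-\theta'$, and the triangle inequality for angles gives \eqref{eq:cone}.

\subsection*{Averages}
For $\zeta\in \mathrm{C}_c^\infty(\mathbb{R}^n)$, scalar or matrix valued, $u\in \mathrm{L}^1_{\mathrm{loc}}(\mathbb{R}^n;W)$ and $\tau>0$ put $\zeta_\tau(y)=\tau^{-n}\zeta(y/\tau)$ and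
\[
(\zeta_\tau\star u)(x)=\int\zeta_\tau(v-x)\,u(v)\,dv=\int\zeta(y)\,u(x+\tau y)\,dy .
\]
This is a smooth function of $(\tau,x)\in(0,\infty)\times\mathbb{R}^n$. Let $\mathsf{L}\zeta=\operatorname{div}(y\,\zeta)=n\zeta+y\cdot\nabla\zeta$. Differentiating $\tau^{-n}\zeta((v-x)/\tau)$ gives
\begin{equation}\label{eq:rules}
\partial_x^\gamma(\zeta_\tau\star u)=(-\tau)^{-|\gamma|}(\partial^\gamma\zeta)_\tau\star u,\qquad \partial_\tau(\zeta_\tau\star u)=-\tau^{-1}(\mathsf{L}\zeta)_\tau\star u .
\end{equation}
Fix $\nu$ and $\theta\in(0,\pi/4]$. All kernels will be supported in the compact set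
\[
S=\{y\in\Gamma(\nu,\theta/2):\ \tfrac12\le y\cdot\nu\le2N\},
\]
on which $\frac12\le|y|\le2N/\cos\frac\pi8\le3N$. Let $\mathrm{C}_c^\infty(S)$ denote the smooth functions on $\mathbb{R}^n$ with support in $S$, and let $\mathcal{K}_m$ be the span of all $\partial^\gamma\varphi$ with $|\gamma|=m$ and $\varphi\in \mathrm{C}_c^\infty(S)$, scalar or matrix valued. Then $\mathcal{K}_{m+1}\subset\mathcal{K}_m$. Each $\mathcal{K}_m$ is preserved by $\partial_i$, by multiplication with constant matrices, and by $\mathsf{L}$, because $\mathsf{L}\partial_i=\partial_i(\mathsf{L}-1)$.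

By \eqref{eq:rules}, the change of $\rho_\tau\star u$ with the scale is governed by $\mathsf{L}\rho$. To apply \eqref{eq:identity} we need $\mathsf{L}\rho\in\mathcal{K}_N$. This is not a technicality: for the Hessian $\mathcal{A}=D^2$ on scalar functions the $\mathcal{A}$-free functions on a ball are affine, $\mathcal{B}=0$ leaves no room for a correction, and $\chi_\tau\star u=u+\tau\,m\cdot\nabla u$ with $m=\int y\chi\,dy$ depends on $\tau$ unless $m=0$.

\begin{lemma}\label{lem:rho}
There are scalar functions $\rho\in \mathrm{C}_c^\infty(S)$ with $\int\rho=1$ and $\kappa^\alpha\in \mathrm{C}_c^\infty(S)$, $|\alpha|=N$, such that $\mathsf{L}\rho=\sum_{|\alpha|=N}\partial^\alpha\kappa^\alpha$.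
\end{lemma}

\begin{proof}
The idea is that $\delta_0-\chi$ is a first-order divergence for any bump $\chi$ of integral one, so its $N$-th convolution power is a sum of derivatives of order $N$. We use convolution of compactly supported distributions: it is commutative and associative, $\partial_i(f*g)=(\partial_if)*g$, $\operatorname{supp}(f*g)\subset\operatorname{supp}f+\operatorname{supp}g$, and $f*g$ is smooth if $g$ is.

Let $\chi\in \mathrm{C}_c^\infty(B(\nu,\sin\frac\theta2))$ with $\int\chi=1$. By \eqref{eq:cone} with $y=\nu$ and $\theta'=0$, $\operatorname{supp}\chi\subset\Gamma(\nu,\theta/2)$, and $\sin\frac\theta2\le\sin\frac\pi8<\frac12$ gives $\frac12\le y\cdot\nu\le2$ on $\operatorname{supp}\chi$. Define finite measures $j_1,\dots,j_n$ by $\langle j_i,f\rangle=\int\!\int_0^1\chi(y)\,y_i\,f(sy)\,ds\,dy$. They are supported in $(\Gamma(\nu,\theta/2)\cup\{0\})\cap\{0\le y\cdot\nu\le2\}$. From $f(y)-f(0)=\sum_i\int_0^1y_i\,\partial_if(sy)\,ds$ we get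
\[
\Bigl\langle\sum_i\partial_ij_i,f\Bigr\rangle=-\int\chi(y)\,(f(y)-f(0))\,dy,\qquad\text{that is,}\qquad \delta_0-\chi=\sum_i\partial_ij_i .
\]
Put
\[
\rho=\delta_0-(\delta_0-\chi)^{*N}=\sum_{m=1}^N\binom Nm(-1)^{m+1}\chi^{*m}.
\]
Then $\rho$ is smooth and $\int\rho=1-(1-1)^N=1$. A sum of $m\in\{1,\dots,N\}$ points of $\operatorname{supp}\chi$ lies in $\Gamma(\nu,\theta/2)$ and has $\nu$-component in $[\frac m2,2m]$, so $\operatorname{supp}\rho\subset S$.

From $\langle f*g,\varphi\rangle=\langle f\otimes g,\varphi(y+y')\rangle$ we get $y_i(f*g)=(y_if)*g+f*(y_ig)$, hence $\mathsf{L}(f*g)=(\mathsf{L}f)*g+f*(\mathsf{L}g)$. Also $\mathsf{L}\delta_0=\operatorname{div}(y\,\delta_0)=0$. Therefore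
\[
\mathsf{L}\rho=N(\delta_0-\chi)^{*(N-1)}*\mathsf{L}\chi=N\Bigl(\sum_i\partial_ij_i\Bigr)^{*(N-1)}*\sum_i\partial_i(y_i\chi)=\sum_{|\alpha|=N}\partial^\alpha\kappa^\alpha,
\]
where $\kappa^\alpha$ is the sum of the functions $N\,j_{i_1}*\dots*j_{i_{N-1}}*(y_{i_N}\chi)$ with $e_{i_1}+\dots+e_{i_N}=\alpha$. These are smooth. A point of their support is a sum of $N-1$ points of the supports of the $j_i$ and one point of $\operatorname{supp}\chi$, so it lies in $\Gamma(\nu,\theta/2)$ and has $\nu$-component in $[\frac12,2N]$.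
\end{proof}

Put
\[
\sigma=\mathsf{L}\rho\in\mathcal{K}_N,\qquad \omega=(-1)^b\sum_{|\alpha|=N}h_\alpha(\partial)\kappa^\alpha\in\mathcal{K}_{N-b},
\]
where $h_\alpha(\partial)$ acts entrywise on the scalar $\kappa^\alpha$, so that $\omega$ takes values in $\operatorname{Hom}(W,V)$. By the choice of $N$, both $\sigma$ and $\omega$ lie in $\mathcal{K}_K$. The next lemma is the general form of $\partial_\tau M_\tau u=-\nabla^\perp w_\tau$.

\begin{lemma}\label{lem:scale}
Let $\Omega$ be open, $u\in \mathrm{L}^1_{\mathrm{loc}}(\mathbb{R}^n;W)$ with $\mathcal{A}u=0$ in $\Omega$, $\tau>0$ and $x+\tau S\subset\Omega$. Then $\mathcal{A}(\kappa_\tau\star u)=0$ near $x$ for every scalar $\kappa\in \mathrm{C}_c^\infty(S)$, and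
\begin{equation}\label{eq:scale}
-\partial_\tau(\rho_\tau\star u)(x)=\tau^{b-1}\,\mathcal{B}(\omega_\tau\star u)(x).
\end{equation}
\end{lemma}

\begin{proof}
Since $S$ is compact, $x'+\tau S\subset\Omega$ for $x'$ near $x$. Then $\kappa_\tau(\cdot-x')$ is a test function on $\Omega$, and $\mathcal{A}(\kappa_\tau\star u)(x')=\langle\mathcal{A}u,\kappa_\tau(\cdot-x')\rangle=0$. By \eqref{eq:rules}, Lemma~\ref{lem:rho}, and \eqref{eq:identity} applied to the $\mathcal{A}$-free fields $\kappa^\alpha_\tau\star u$, near $x$ we have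
\[
-\tau\,\partial_\tau(\rho_\tau\star u)=\sigma_\tau\star u=(-\tau)^N\sum_\alpha\partial^\alpha(\kappa^\alpha_\tau\star u)=(-\tau)^N\,\mathcal{B}\sum_\alpha h_\alpha(\partial)(\kappa^\alpha_\tau\star u).
\]
Since $h_\alpha$ is homogeneous of degree $N-b$, \eqref{eq:rules} gives $h_\alpha(\partial)(\kappa^\alpha_\tau\star u)=(-\tau)^{b-N}(h_\alpha(\partial)\kappa^\alpha)_\tau\star u$, so the right-hand side equals $\tau^b\mathcal{B}(\omega_\tau\star u)$.
\end{proof}

\section{The local extension}\label{sec:local}

The only property of the boundary that the local construction needs is a cone condition with a fixed direction.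

\begin{definition}
An open set $\Omega$ satisfies $\mathrm{CC}(x_0,\nu,\theta,s)$ if $x+y\in\Omega$ whenever $x\in\overline\Omega\cap B(x_0,s)$, $y\in\Gamma(\nu,\theta)$ and $|y|\le s$.
\end{definition}

The condition persists when $\theta$ or $s$ is decreased.

\begin{proposition}\label{prop:local}
For each $\theta\in(0,\pi/4]$ there is $c=c(n,N,\theta)\in(0,\frac12]$ with the following property. Let $\Omega$ be a bounded open set satisfying $\mathrm{CC}(x_0,\nu,\theta,s)$ with $x_0\in\overline\Omega$, and let $r=cs$. Then there is a linear operator $E$ on $\mathrm{L}^1_{\mathcal{A}}(\Omega)$ with $(Eu)|_\Omega=u$ that is bounded from $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega)$ to $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega\cup B(x_0,r))$ for all $0\le k\le K$, $1\le p\le\infty$.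
\end{proposition}

The proof occupies the rest of the section. It matters for Section~\ref{sec:global} that $c$ does not depend on $\Omega$. Functions on $\Omega$ are extended by zero to $\mathbb{R}^n$.

\subsection*{Geometry}
Put $\Lambda=4/\sin\frac\theta2$, $T=s/(4N)$ and $d(x)=\operatorname{dist}(x,\Omega)$. The natural scale outside $\Omega$ is $\Lambda d$, but $d$ is only Lipschitz, while $\mathcal{B}$ will differentiate the scale $b$ times. We use the regularized distance \cite[Ch.~VI, \S2, Thm.~2]{Stein}: there is $\Delta\in \mathrm{C}^\infty(\mathbb{R}^n\setminus\overline\Omega)$ with $c_1d\le\Delta\le c_2d$ and $|\partial^\beta\Delta|\le C_\beta\,d^{1-|\beta|}$, where $c_1,c_2>0$ depend only on $n$ and $C_\beta$ only on $n$ and $\beta$. Let $t=\Lambda\Delta/c_1$ off $\overline\Omega$ and $t=0$ on $\overline\Omega$. Then $t$ is continuous, $\{t=0\}=\overline\Omega$,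
\[
\Lambda d\le t\le C_td\quad\text{with } C_t=\Lambda c_2/c_1,\qquad |\partial^\beta t|\le C_\beta\,t^{1-|\beta|}\ \text{ off }\overline\Omega,
\]
with new constants $C_\beta$ depending on $n,\theta,\beta$. Let $r=\min(s/2,\,T/(2C_t))$, which has the form $cs$, and $B_0=B(x_0,r)$. On $B_0$ we have $d<r$ because $x_0\in\overline\Omega$, hence $t<T/2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!12] (-3,0.1)--(-2,0.5)--(-1,0.3)--(0,0)--(1.2,0.3)--(2,0.1)--(3,0.5)--(3,3)--(-3,3)--cycle;
\draw[thick] (-3,0.1)--(-2,0.5)--(-1,0.3)--(0,0)--(1.2,0.3)--(2,0.1)--(3,0.5);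
\draw[dashed] (-2.5,3)--(0,0)--(2.5,3);
\draw[dotted] (-0.31,0.65)--(0.05,-0.35)--(0.41,0.65);
\draw[fill=gray!45] (-0.31,0.65)--(0.41,0.65)--(1.14,2.65)--(-1.04,2.65)--cycle;
\fill (0,0) circle (1.2pt) node[below left] {$z$};
\fill (0.05,-0.35) circle (1.2pt) node[below] {$x$};
\node at (0.05,1.9) {$x+\tau S$};
\node at (-2.5,1.5) {$\Omega$};
\node at (2.3,1.5) {$z+\Gamma(\nu,\theta)$};
\end{tikzpicture}
\caption{A point $x$ outside $\Omega$ and its nearest point $z\in\overline\Omega$. If $\tau$ is a large multiple of $|x-z|$, the truncated cone $x+\tau S$ of half-angle $\theta/2$, over which the field is averaged, lies well inside the cone of half-angle $\theta$ at $z$ (dashed), hence inside $\Omega$. Not to scale.}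
\label{fig:cone}
\end{figure}

\begin{lemma}\label{lem:geometry}
\begin{enumerate}
\item[(a)] If $x\in B_0$, $0<\tau\le T$, $\tau\ge\Lambda d(x)$ and $y\in\tau S$, then $B(x+y,\tau/\Lambda)\subset\Omega$.
\item[(b)] The set $\partial\Omega\cap B_0$ has Lebesgue measure zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) See Figure~\ref{fig:cone}. Choose $z\in\overline\Omega$ with $|x-z|=d(x)<r$; then $|z-x_0|<2r\le s$. Let $|f|<\tau/\Lambda$ and $e=(x-z)+f$. Then $|e|\le2\tau/\Lambda=\frac\tau2\sin\frac\theta2\le|y|\sin\frac\theta2$, so $y+e\in\Gamma(\nu,\theta)$ by \eqref{eq:cone}, and $|y+e|\le3N\tau+\tau\le4NT=s$. The cone condition at $z$ gives $x+y+f=z+(y+e)\in\Omega$.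

(b) For $x\in\partial\Omega\cap B_0$ the truncated cone $x+\{y\in\Gamma(\nu,\theta):|y|\le s\}$ lies in the open set $\Omega$ and so misses $\partial\Omega$. It fills a fixed fraction of each small ball around $x$, so $\partial\Omega$ does not have density one at $x$. By Lebesgue's density theorem a measurable set has density one at almost all of its points.
\end{proof}

\subsection*{Scales}
The scale $t$ will define the extension on $B_0\setminus\overline\Omega$. An $\mathrm{L}^1$ field has no boundary values to match, so we cannot verify the equation across $\partial\Omega$ through jump conditions. Instead we approximate the extended field in $\mathrm{L}^1(B_0)$ by smooth $\mathcal{A}$-free fields. These come from scales $t^\varepsilon$ that are positive and smooth on all of $B_0$, are a small constant on $\Omega$, and equal $t$ away from $\overline\Omega$.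

Let $\Psi$ be the convolution of $q\mapsto\max(\frac32,q)$ with a nonnegative even mollifier of integral one supported in $[-\frac12,\frac12]$. Then $\Psi$ is smooth and nondecreasing, $\Psi=\frac32$ on $(-\infty,1]$, and $\Psi(q)=q$ for $q\ge2$. Moreover $\max(\frac32,q)\le\Psi(q)\le\max(2,q)$, by Jensen's inequality on the left and monotonicity on the right. For $0<\varepsilon<T/4$ let $t^\varepsilon=\varepsilon\Psi(t/\varepsilon)$. Then $t^\varepsilon=\frac32\varepsilon$ on the open set $\{t<\varepsilon\}\supset\overline\Omega$, so $t^\varepsilon\in \mathrm{C}^\infty(\mathbb{R}^n)$. Further $t^\varepsilon=t$ on $\{t\ge2\varepsilon\}$, $\frac32\varepsilon\le t^\varepsilon\le2\varepsilon$ on $\{t\le2\varepsilon\}$, and $\Lambda d\le t\le t^\varepsilon\le T/2$ on $B_0$. Finally $|\partial^\beta t^\varepsilon|\le C_\beta(t^\varepsilon)^{1-|\beta|}$ with $C_\beta$ independent of $\varepsilon$. For $|\beta|\ge1$ the left side vanishes on $\{t<\varepsilon\}$, and on $\{t>2\varepsilon\}$ this is the bound for $t$. On $\{\varepsilon\le t\le2\varepsilon\}$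 the chain rule writes $\partial^\beta t^\varepsilon$ as a linear combination of products $\varepsilon^{1-m}\Psi^{(m)}(t/\varepsilon)\prod_{i=1}^m\partial^{\beta_i}t$ with $|\beta_i|\ge1$ and $\sum\beta_i=\beta$. Each is bounded by $C\varepsilon^{1-m}\varepsilon^{m-|\beta|}=C\varepsilon^{1-|\beta|}$, and $t^\varepsilon$ is comparable to $\varepsilon$ there.

From now on $(\vartheta,O)$ denotes either $(t,B_0\setminus\overline\Omega)$ or $(t^\varepsilon,B_0)$. In both cases $\vartheta$ is smooth and positive on $O$,
\begin{equation}\label{eq:scalebounds}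
\Lambda d\le\vartheta\le T/2,\qquad |\partial^\beta\vartheta|\le C_\beta\,\vartheta^{1-|\beta|},
\end{equation}
with $C_\beta$ independent of $\varepsilon$, and $x+\tau S\subset\Omega$ for $x\in O$ and $\vartheta(x)\le\tau\le T$ by Lemma~\ref{lem:geometry}(a). We write $[\zeta]_\vartheta f(x)=(\zeta_{\vartheta(x)}\star f)(x)$.

\subsection*{The corrected average}
For $u\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$ define on $O$, as in the model case,
\[
F(\tau,x)=\tau^{b-1}(\omega_\tau\star u)(x),\qquad P_\vartheta(x)=\int_{\vartheta(x)}^TF(\tau,x)\,d\tau,\qquad U_\vartheta=\rho_T\star u+\mathcal{B}P_\vartheta .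
\]
We must keep track of the terms that arise when derivatives fall on $\vartheta$. For $j\in\mathbb{Z}$, a \emph{coefficient of weight $j$} is an expression
\[
a[\vartheta]=\vartheta^{-j}\prod_{i=1}^m\vartheta^{|\beta_i|-1}\,\partial^{\beta_i}\vartheta,\qquad m\ge1,\quad|\beta_i|\ge1 .
\]
By \eqref{eq:scalebounds}, $|a[\vartheta]|\le C\vartheta^{-j}$, and $a[\vartheta]=0$ where $\vartheta$ is locally constant. A \emph{term of weight $j$} is $a[\vartheta]\,[\zeta]_\vartheta u$ with $a$ a coefficient of weight $j$ and $\zeta\in\mathcal{K}_K$. We claim: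
\begin{equation}\label{eq:weights}
\text{$\partial_i$ of a term of weight $j$ is a finite sum of terms of weight $j+1$.}
\end{equation}
Write $a=\vartheta^q\prod\partial^{\beta_i}\vartheta$, so that $j=\sum|\beta_i|-m-q$. If $\partial_i$ falls on $\vartheta^q$, then $q$ drops by one while $m$ and $\sum|\beta_i|$ grow by one. If it falls on some $\partial^{\beta_i}\vartheta$, only $\sum|\beta_i|$ grows by one. In both cases $j$ grows by one. By \eqref{eq:rules} and the chain rule,
\[
\partial_i[\zeta]_\vartheta u=-\vartheta^{-1}[\partial_i\zeta]_\vartheta u-\vartheta^{-1}\partial_i\vartheta\,[\mathsf{L}\zeta]_\vartheta u,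
\]
where $\partial_i\zeta,\mathsf{L}\zeta\in\mathcal{K}_K$, and $a\vartheta^{-1}$ and $a\vartheta^{-1}\partial_i\vartheta$ have weight $j+1$. Numerical constants are absorbed into the kernels. This proves \eqref{eq:weights}.

\begin{lemma}\label{lem:structure}
For $u\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$ the field $U_\vartheta$ is smooth and $\mathcal{A}$-free in $O$. For each $\gamma$ with $|\gamma|\le K$ there are finitely many coefficients $a_\ell$ of weight $0$, kernels $\zeta_\ell\in \mathrm{C}_c^\infty(S;\operatorname{Hom}(W,W))$ and multi-indices $e_\ell$ with $|e_\ell|=|\gamma|$, independent of $u$ and of the choice of $(\vartheta,O)$, such that for $u\in \mathrm{W}^{|\gamma|,1}_{\mathcal{A}}(\Omega)$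
\begin{equation}\label{eq:structure}
\partial^\gamma U_\vartheta=[\rho]_\vartheta\,\partial^\gamma u+\sum_\ell a_\ell[\vartheta]\,[\zeta_\ell]_\vartheta\,\partial^{e_\ell}u\quad\text{ in }O.
\end{equation}
\end{lemma}

For $\gamma=0$, the only case needed for Theorem~\ref{thm:A}, formula \eqref{eq:structure} is the analogue of \eqref{eq:model-U}.

\begin{proof}
Since $F$ and $\vartheta$ are smooth, so are $P_\vartheta$ and $U_\vartheta$. Lemma~\ref{lem:scale} with $\tau=T$ gives $\mathcal{A}(\rho_T\star u)=0$ in $O$, and $\mathcal{A}\mathcal{B}=0$. Hence $\mathcal{A}U_\vartheta=0$.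

\emph{The case $\gamma=0$.} We show by induction on $|\beta|$ that
\begin{equation}\label{eq:leibniz}
\partial^\beta P_\vartheta=\int_{\vartheta(x)}^T\partial_x^\beta F\,d\tau+\text{terms of weight }|\beta|-b .
\end{equation}
For $\beta=0$ there are no terms. Applying $\partial_i$ to the integral yields $\int_\vartheta^T\partial_i\partial_x^\beta F\,d\tau$ and, by \eqref{eq:rules}, the boundary term
\[
-\partial_i\vartheta\,(\partial_x^\beta F)(\vartheta(x),x)=(-1)^{|\beta|+1}\,\vartheta^{b-1-|\beta|}\,\partial_i\vartheta\,[\partial^\beta\omega]_\vartheta u,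
\]
which has weight $|\beta|+1-b$ and kernel in $\mathcal{K}_K$. The earlier terms are handled by \eqref{eq:weights}. Now multiply \eqref{eq:leibniz} by $\mathcal{B}_\beta$ and sum over $|\beta|=b$. The terms have weight $0$. The integral telescopes, because \eqref{eq:scale} holds at $x$ for all $\tau\in[\vartheta(x),T]$:
\[
\int_{\vartheta(x)}^T\mathcal{B}_xF\,d\tau=-\int_{\vartheta(x)}^T\partial_\tau(\rho_\tau\star u)(x)\,d\tau=[\rho]_\vartheta u(x)-(\rho_T\star u)(x).
\]
Thus $U_\vartheta=[\rho]_\vartheta u+\text{terms of weight }0$.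

\emph{Differentiating.} Let $G(\tau,x)=(\rho_\tau\star u)(x)$. We show by induction on $|\gamma|$ that
\begin{equation}\label{eq:derivs}
\partial^\gamma U_\vartheta=(\partial_x^\gamma G)(\vartheta(x),x)+\text{terms of weight }|\gamma| .
\end{equation}
Applying $\partial_i$ to the first summand gives $(\partial_i\partial_x^\gamma G)(\vartheta(x),x)$ and $\partial_i\vartheta\,(\partial_x^\gamma\partial_\tau G)(\vartheta(x),x)$. By \eqref{eq:rules}, $\partial_\tau G=-\tau^{-1}\sigma_\tau\star u$, so the latter equals $(-1)^{|\gamma|+1}\vartheta^{-1-|\gamma|}\partial_i\vartheta\,[\partial^\gamma\sigma]_\vartheta u$. It has weight $|\gamma|+1$ and kernel in $\mathcal{K}_K$. The other terms are again handled by \eqref{eq:weights}.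

\emph{Moving derivatives onto $u$.} The terms in \eqref{eq:derivs} are of size $\vartheta^{-|\gamma|}$, and the cancellation in the kernels compensates for this. Let $q=|\gamma|\le K$, $u\in \mathrm{W}^{q,1}(\Omega;W)$, $|e|=q$ and $\varphi\in \mathrm{C}_c^\infty(S)$. For $x\in O$ and $\tau=\vartheta(x)$ the function $\varphi_\tau(\cdot-x)$ is a test function on $\Omega$ and $(\partial^e\varphi)_\tau=\tau^q\partial^e(\varphi_\tau)$, so the definition of weak derivatives gives
\begin{equation}\label{eq:ibp}
[\partial^e\varphi]_\vartheta u=(-\vartheta)^q\,[\varphi]_\vartheta\,\partial^eu .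
\end{equation}
With \eqref{eq:rules} this shows $(\partial_x^\gamma G)(\vartheta(x),x)=[\rho]_\vartheta\partial^\gamma u(x)$. In a term $a[\zeta]_\vartheta u$ of weight $q$, write $\zeta\in\mathcal{K}_K\subset\mathcal{K}_q$ as $\sum_{|e|=q}\partial^e\zeta^e$. By \eqref{eq:ibp} the term equals $\sum_e(-1)^q(\vartheta^qa)[\zeta^e]_\vartheta\partial^eu$, and $\vartheta^qa$ has weight $0$. This is where $N\ge b+K$ is used. All steps are formal rules that do not depend on $u$ or $\vartheta$.
\end{proof}

\subsection*{The estimate}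
We recall Schur's test. If $\mathsf{k}\ge0$ is measurable on $X\times Y$ with $\int\mathsf{k}(x,v)\,dv\le C_1$ for all $x$ and $\int\mathsf{k}(x,v)\,dx\le C_2$ for all $v$, then $\|\int\mathsf{k}(\cdot,v)|f(v)|\,dv\|_{\mathrm{L}^p(X)}\le C_1^{1-1/p}C_2^{1/p}\|f\|_{\mathrm{L}^p(Y)}$ for $1\le p\le\infty$, by H\"older's inequality and Fubini's theorem. For $p=1$ the second condition is the decisive one: a point $v\in\Omega$ must not be sampled by too many exterior points. Let $D(v)=\operatorname{dist}(v,\mathbb{R}^n\setminus\Omega)$.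

\begin{lemma}\label{lem:schur}
Let $\zeta\in \mathrm{C}_c^\infty(S)$, let $X\subset B_0\setminus\overline\Omega$ be measurable, and let $Y=\{v\in\Omega: D(v)\le3N\sup_X\vartheta\}$. Then $\|[\zeta]_\vartheta f\|_{\mathrm{L}^p(X)}\le C\|f\|_{\mathrm{L}^p(Y)}$ for $1\le p\le\infty$ and $f\in \mathrm{L}^p(\Omega;W)$, with $C$ depending only on $n,N,\theta,\zeta$.
\end{lemma}

\begin{proof}
Let $\mathsf{k}(x,v)=\vartheta(x)^{-n}|\zeta((v-x)/\vartheta(x))|$ for $x\in X$. Then $\int\mathsf{k}(x,v)\,dv=\|\zeta\|_{\mathrm{L}^1}$. If $\mathsf{k}(x,v)\ne0$, then $v-x\in\vartheta(x)S$. Lemma~\ref{lem:geometry}(a) gives $v\in\Omega$ and $D(v)\ge\vartheta(x)/\Lambda$, while $x\notin\Omega$ gives $D(v)\le|v-x|\le3N\vartheta(x)$. So $v\in Y$, $\vartheta(x)\ge D(v)/(3N)$ and $|x-v|\le3N\Lambda D(v)$. Hence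
\[
\int\mathsf{k}(x,v)\,dx\le\|\zeta\|_\infty\Bigl(\frac{3N}{D(v)}\Bigr)^n|B(0,1)|\,(3N\Lambda D(v))^n=\|\zeta\|_\infty|B(0,1)|\,(9N^2\Lambda)^n,
\]
and Schur's test applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
For $u\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$ let $Eu=U$ be $u$ on $\Omega$, zero on the null set $B_0\cap\partial\Omega$, and $U_t$ on $B_0\setminus\overline\Omega$. This is linear in $u$ and does not depend on $k$ or $p$.

Let $u\in \mathrm{W}^{k,p}_{\mathcal{A}}(\Omega)$ and $|\gamma|\le k\le K$. Since $\Omega$ is bounded, $u\in \mathrm{W}^{k,1}_{\mathcal{A}}(\Omega)$. Define $U^\gamma$ as $\partial^\gamma u$ on $\Omega$, zero on $B_0\cap\partial\Omega$, and $\partial^\gamma U_t$ on $B_0\setminus\overline\Omega$; thus $U^0=U$. Coefficients of weight $0$ are bounded, so \eqref{eq:structure} with $\vartheta=t$ and Lemma~\ref{lem:schur} give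
\begin{equation}\label{eq:bound}
\|U^\gamma\|_{\mathrm{L}^p(\Omega\cup B_0)}\le C\|u\|_{\mathrm{W}^{k,p}(\Omega)}.
\end{equation}
We claim that $\partial^\gamma U_{t^\varepsilon}\to U^\gamma$ in $\mathrm{L}^1(B_0)$ as $\varepsilon\to0$. By Lemma~\ref{lem:geometry}(b), up to a null set $B_0$ is the union of three disjoint parts.

\emph{On $B_0\cap\Omega$} the scale $t^\varepsilon=\tau=\frac32\varepsilon$ is locally constant, so all $a_\ell$ vanish and $\partial^\gamma U_{t^\varepsilon}=\rho_\tau\star f$ with $f=\partial^\gamma u\in \mathrm{L}^1(\mathbb{R}^n;W)$. Since $\int\rho=1$,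
\[
\|\rho_\tau\star f-f\|_{\mathrm{L}^1(\mathbb{R}^n)}\le\|\rho\|_{\mathrm{L}^1}\sup_{|h|\le3N\tau}\|f(\cdot+h)-f\|_{\mathrm{L}^1(\mathbb{R}^n)}\to0 .
\]

\emph{On the open set $B_0\cap\{t>2\varepsilon\}$} we have $t^\varepsilon=t$, hence $U_{t^\varepsilon}=U_t$ and $\partial^\gamma U_{t^\varepsilon}=U^\gamma$.

\emph{On the strip $X_\varepsilon=B_0\cap\{0<t\le2\varepsilon\}$} we have $t^\varepsilon\le2\varepsilon$. By \eqref{eq:structure} and Lemma~\ref{lem:schur} with $p=1$,
\[
\|\partial^\gamma U_{t^\varepsilon}\|_{\mathrm{L}^1(X_\varepsilon)}\le C\sum_{|e|=|\gamma|}\|\partial^eu\|_{\mathrm{L}^1(Y_\varepsilon)},\qquad Y_\varepsilon=\{v\in\Omega:D(v)\le6N\varepsilon\},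
\]
with $C$ independent of $\varepsilon$. The sets $Y_\varepsilon$ decrease to $\emptyset$ because $D>0$ on $\Omega$, so the right side tends to zero. The sets $X_\varepsilon$ also decrease to $\emptyset$ and $U^\gamma\in \mathrm{L}^1(B_0)$, so $\|U^\gamma\|_{\mathrm{L}^1(X_\varepsilon)}\to0$. This proves the claim.

For $\gamma=0$ the claim shows that $U$ is an $\mathrm{L}^1(B_0)$ limit of $\mathcal{A}$-free fields, so $\mathcal{A}U=0$ in $\mathcal{D}'(B_0)$. For general $\gamma$ it shows that $\partial^\gamma U=U^\gamma$ in $\mathcal{D}'(B_0)$. Both identities hold in $\mathcal{D}'(\Omega)$ because $U=u$ there. Every test function on $\Omega\cup B_0$ is the sum of a test function on $\Omega$ and one on $B_0$, so both hold in $\mathcal{D}'(\Omega\cup B_0)$. With \eqref{eq:bound} this is the assertion.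
\end{proof}

\section{Growing the domain: proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:global}

Local extensions cannot be glued by a partition of unity, so we apply them one after another. After the first step the field lives on $\Omega\cup B(x_1,r)$, and we have no control of the cone condition where the sphere meets $\partial\Omega$. We therefore restrict the field to a smaller set $\Omega_1$, the image of $\Omega$ under a homeomorphism close to the identity that pushes the boundary outward near $x_1$. Such a map costs only a little of the angle and height of the cones. It is applied to the domain, never to the field.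

\subsection*{Uniform cones}
Let $\Omega$ be a bounded Lipschitz domain and $\bar x\in\partial\Omega$, with $Q$ and $g$ as in the definition, $\nu$ the direction of the $n$-th axis, and $L$ a Lipschitz constant of $g$. Choose $\bar s>0$ with $B(\bar x,2\bar s)\subset Q$ and $0<\bar\theta\le\pi/4$ with $L\tan\bar\theta<1$. Let $x\in\overline\Omega\cap B(\bar x,\bar s)$, $y\in\Gamma(\nu,\bar\theta)$, $|y|\le\bar s$. Then $x_n\ge g(x')$, and $|y'|\le y_n\tan\bar\theta$ with $y_n>0$ gives $y_n>L|y'|$. So $x_n+y_n>g(x'+y')$ and $x+y\in Q$, that is, $x+y\in\Omega$. It follows that $\mathrm{CC}(\tilde x,\nu,\bar\theta,\bar s/2)$ holds for every $\tilde x\in B(\bar x,\bar s/2)$. Covering the compact set $\partial\Omega$ by finitely many such balls and taking minima, we find $\theta\in(0,\pi/4]$ and $s>0$ such that for every $x\in\partial\Omega$ the condition $\mathrm{CC}(x,\nu(x),\theta,s)$ holds for some unit vector $\nu(x)$.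

\subsection*{The chain of domains}
We budget for losing half of $\theta$ and $s$. Let $r=c(n,N,\theta/2)\,s/2\le s/4$ with $c$ from Proposition~\ref{prop:local}. Choose $x_1,\dots,x_M\in\partial\Omega$ with $\partial\Omega\subset\bigcup_jB(x_j,r/2)$, put $\nu_j=\nu(x_j)$, and choose $\eta_j\in \mathrm{C}_c^\infty(B(x_j,r);[0,1])$ with $\eta_j=1$ on $B(x_j,r/2)$. Then choose $\delta>0$ with
\[
\delta\le\frac s{2M},\qquad \delta\|\nabla\eta_j\|_\infty\le\min\Bigl\{\frac1{2M},\ \sin\frac\theta{2M}\Bigr\}\quad(1\le j\le M),
\]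
and define
\[
\Phi_j(x)=x+\delta\eta_j(x)\nu_j,\qquad \Omega_0=\Omega,\qquad \Omega_j=\Phi_j^{-1}(\Omega_{j-1}).
\]
The map $\psi=\delta\eta_j\nu_j$ has Lipschitz constant at most $\frac12$. For each $y$ the contraction $x\mapsto y-\psi(x)$ has exactly one fixed point, and $|\Phi_j(x)-\Phi_j(\tilde x)|\ge\frac12|x-\tilde x|$, so $\Phi_j$ is a homeomorphism of $\mathbb{R}^n$. Hence $\Omega_j$ is open and $\overline{\Omega_j}=\Phi_j^{-1}(\overline{\Omega_{j-1}})$. Put $\theta_j=\theta(1-\frac j{2M})\ge\frac\theta2$ and $s_j=s(1-\frac j{2M})\ge\frac s2$ for $0\le j\le M$.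

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item[(a)] $\Omega_j$ satisfies $\mathrm{CC}(x_k,\nu_k,\theta_j,s_j)$ for all $0\le j\le M$ and $1\le k\le M$.
\item[(b)] $\Omega_{j-1}\cup(\overline{\Omega_{j-1}}\cap\{\eta_j>0\})\subset\Omega_j\subset\Omega_{j-1}\cup B(x_j,r)$ for $1\le j\le M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $j$; the case $j=0$ is the choice of $\theta$ and $s$. Let $x\in\overline{\Omega_j}\cap B(x_k,s_j)$, $y\in\Gamma(\nu_k,\theta_j)$, $|y|\le s_j$. Then $\Phi_j(x)\in\overline{\Omega_{j-1}}$ and $|\Phi_j(x)-x_k|<s_j+\delta\le s_{j-1}$. We have $\Phi_j(x+y)=\Phi_j(x)+y+e$ with $e=\delta(\eta_j(x+y)-\eta_j(x))\nu_j$, so $|e|\le|y|\min\{\frac1{2M},\sin\frac\theta{2M}\}$. Since $\theta_{j-1}-\theta_j=\frac\theta{2M}$, \eqref{eq:cone} gives $y+e\in\Gamma(\nu_k,\theta_{j-1})$, and $|y+e|\le s_j+\frac s{2M}=s_{j-1}$. By the induction hypothesis $\Phi_j(x+y)\in\Omega_{j-1}$, that is, $x+y\in\Omega_j$.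

(b) If $\eta_j(x)=0$, then $\Phi_j(x)=x$, so $x\in\Omega_j$ if and only if $x\in\Omega_{j-1}$. If $\eta_j(x)>0$, then $x\in B(x_j,r)\subset B(x_j,s_{j-1})$, which gives the second inclusion. If in addition $x\in\overline{\Omega_{j-1}}$, then $\delta\eta_j(x)\nu_j\in\Gamma(\nu_j,\theta_{j-1})$ has length at most $\delta\le s_{j-1}$, so $\Phi_j(x)\in\Omega_{j-1}$ by (a), that is, $x\in\Omega_j$. This gives the first inclusion.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Lemma~\ref{lem:chain}(b), $\Omega_0\subset\dots\subset\Omega_M$ are bounded open sets, and $x_j\in\overline\Omega\subset\overline{\Omega_{j-1}}$. By (a), $\Omega_{j-1}$ satisfies $\mathrm{CC}(x_j,\nu_j,\theta/2,s/2)$. Proposition~\ref{prop:local} extends from $\Omega_{j-1}$ to $\Omega_{j-1}\cup B(x_j,r)$, and we then restrict to $\Omega_j$. This defines a linear extension operator $E_j$ that is bounded from $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega_{j-1})$ to $\mathrm{W}^{k,p}_{\mathcal{A}}(\Omega_j)$ for all $0\le k\le K$ and $1\le p\le\infty$. Put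 $\Omega'=\Omega_M$ and $\mathcal{E}=E_M\cdots E_1$. If $x\in\partial\Omega$, then $\eta_j(x)=1$ for some $j$ and $x\in\overline{\Omega_{j-1}}$, so $x\in\Omega_j\subset\Omega'$ by (b). Hence $\Omega'\supset\overline\Omega$. This proves Theorem~\ref{thm:B}, and Theorem~\ref{thm:A} is a special case.
\end{proof}

\section{Necessity of the rank condition: proof of Theorem~\ref{thm:C}}\label{sec:converse}

Now $\mathcal{A}$ is homogeneous of order $l$. Transposes and dot products are extended bilinearly to complex vectors. The two parts use a drop in rank in dual ways: in (a) it produces too many solutions, and in (b) too many conservation laws.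

\subsection*{Real-elliptic operators}
As in Example~\ref{ex:fail}(b), solutions are smooth in the interior, so a field that extends is regular up to the boundary. This is possible for all solutions only if there are finitely many independent ones.

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
Let (EP) hold on the nonempty bounded open set $\Omega$, with $\Omega'\supset\overline\Omega$. The matrix $\Pi(\xi)=\mathcal{A}[\xi]^T\mathcal{A}[\xi]$ is positive definite for $\xi\in\mathbb{R}^n\setminus\{0\}$, so the homogeneous polynomial $\det\Pi$ has no zero there. If $\mathcal{A}U=0$, then $\Pi(\partial)U=0$, and applying $(\operatorname{adj}\Pi)(\partial)$ gives $(\det\Pi)(\partial)U=0$ componentwise. Distributional solutions of a scalar elliptic equation with constant coefficients are smooth, so $\mathrm{L}^1_{\mathcal{A}}(\Omega')\subset \mathrm{C}^\infty(\Omega';W)$.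

The space $\mathrm{L}^1_{\mathcal{A}}(\Omega')$ is closed in $\mathrm{L}^1$, hence a Banach space. For a closed ball $G\subset\Omega'$ the restriction map $\mathrm{L}^1_{\mathcal{A}}(\Omega')\to \mathrm{C}^1(G;W)$ has a closed graph, since an $\mathrm{L}^1$ limit and a uniform limit of the same sequence agree. By the closed graph theorem $\sup_G(|U|+|\nabla U|)\le C_G\|U\|_{\mathrm{L}^1(\Omega')}$. Cover $\overline\Omega$ by finitely many such balls. By the Arzel\`a--Ascoli theorem on each ball, a bounded sequence in $\mathrm{L}^1_{\mathcal{A}}(\Omega')$ has a subsequence converging uniformly on $\Omega$, hence in $\mathrm{L}^1(\Omega)$. So the restriction $\mathcal{R}\colon \mathrm{L}^1_{\mathcal{A}}(\Omega')\to \mathrm{L}^1_{\mathcal{A}}(\Omega)$ is compact. By (EP) it is onto, and by the open mapping theorem the image of the unit ball contains a ball. A normed space with a relatively compact ball is finite-dimensional, so $\dim \mathrm{L}^1_{\mathcal{A}}(\Omega)<\infty$.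

Suppose $\mathcal{A}[\xi_0]w_0=0$ with $\xi_0\in\mathbb{C}^n\setminus\{0\}$ and $w_0\in W_{\mathbb{C}}\setminus\{0\}$. By homogeneity $f_m=e^{m\xi_0\cdot x}w_0$ satisfies $\mathcal{A}f_m=0$ for $m=1,2,\dots$, and since $\mathcal{A}$ is real and $\Omega$ is bounded, $\operatorname{Re}f_m$ and $\operatorname{Im}f_m$ lie in $\mathrm{L}^1_{\mathcal{A}}(\Omega)$. The $f_m$ are linearly independent over $\mathbb{C}$ on $\Omega$. Indeed, choose $v\in\mathbb{R}^n$ with $\xi_0\cdot v\neq0$; differentiating a relation $\sum_mc_mf_m=0$ repeatedly along $v$ at a point $x\in\Omega$ gives $\sum_mm^j c_me^{m\xi_0\cdot x}=0$ for all $j\ge0$, and the Vandermonde determinant forces $c_m=0$. So the complexification of $\mathrm{L}^1_{\mathcal{A}}(\Omega)$ is infinite-dimensional, a contradiction.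
\end{proof}

\subsection*{Generically surjective operators}
The mechanism is visible in a simple case.

\begin{example}
Let $n=3$ and $\mathcal{A}u=\partial_1u_1+\partial_2u_2$, whose symbol is not onto at $\xi=(0,0,1)$. Write $x=(x',x_3)$. Let $\Omega=\{1<|x|<2\}$ and $\Omega'\supset\{1-\delta\le|x|\le2\}$. Take $0\neq\phi\in \mathrm{C}_c^\infty((1-\delta,1))$ and $u=\phi(x_3)\,x'/|x'|^2$. The singular segment lies in $B(0,1)$ at positive distance from $\Omega$, so $u\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$. Let $\psi$ be smooth with $\psi=1$ on $[0,1]$ and $\psi=0$ on $[\frac32,\infty)$. Then $\psi(|x'|)\phi(x_3)$ is a test function on $\Omega'$ whose $x'$-gradient vanishes outside $\Omega$, so every extension $U$ satisfies $\int U\cdot\nabla_{x'}(\psi\phi)\,dx=2\pi\int\psi'\int\phi^2=-2\pi\int\phi^2\neq0$. The flux is conserved in each horizontal plane separately, and near the top of the hole the source of the flux lies inside $\Omega'$.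
\end{example}

In general we place a source just inside the hole and test with exponential solutions $e^{\lambda\xi_0\cdot x}z_0$ of the adjoint equation. An extension lets us move the source deeper into the hole, where the exponentials are smaller, and for large $\lambda$ this is contradictory.

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let (EP) hold on $\Omega=\{1<|x|<2\}$ with $\Omega'\supset\overline\Omega$, and suppose that $\mathcal{A}[\xi_0]$ is not onto for some $\xi_0\in\mathbb{C}^n\setminus\{0\}$. Choose $z_0\in Z_{\mathbb{C}}\setminus\{0\}$ with $\mathcal{A}[\xi_0]^Tz_0=0$. By homogeneity we may multiply $\xi_0$ by a nonzero complex number. Multiplying by $-i$ if $\operatorname{Re}\xi_0=0$, and then by a positive number, we may assume that $a=\operatorname{Re}\xi_0$ has $|a|=1$. Choose $0<\delta<\frac12$ with $\{1-\delta\le|x|\le2\}\subset\Omega'$, put $y=(1-\frac\delta4)a$, and choose $\varepsilon>0$ with $\varepsilon<\frac\delta8$ and $\varepsilon|\xi_0|<\frac\delta8$. Let $\eta\in \mathrm{C}_c^\infty(B(0,\varepsilon);\mathbb{R})$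 with $\int\eta=1$, and let $z\in Z$ with $z\cdot z_0\neq0$.

\emph{A field with a source near $y$.} Since $\mathcal{A}[\xi]$ is onto for some $\xi$, there is a set $J$ of $\dim Z$ columns with $\mu=\det\mathcal{A}_{\cdot J}\not\equiv0$. Let $H\colon Z\to W$ have $\operatorname{adj}\mathcal{A}_{\cdot J}$ in rows $J$ and zeros elsewhere; then $\mathcal{A}H=\mu\,\mathrm{Id}_Z$. By the Malgrange--Ehrenpreis theorem there is a distribution $G$ with $\mu(\partial)G=\delta_0$, and since $\mu$ is real we may replace $G$ by its real part. Let $u=H(\partial)\bigl[(G*\eta(\cdot-y))\,z\bigr]\in \mathrm{C}^\infty(\mathbb{R}^n;W)$. Then $\mathcal{A}u=\eta(\cdot-y)z$ is supported in $B(y,\varepsilon)\subset B(0,1)$, so $u|_\Omega\in \mathrm{L}^1_{\mathcal{A}}(\Omega)$. Let $U\in \mathrm{L}^1_{\mathcal{A}}(\Omega')$ extend $u|_\Omega$.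

\emph{Testing.} Let $\mathcal{A}^*=(-1)^l\sum_\beta\mathcal{A}_\beta^T\partial^\beta$ be the formal adjoint and $g_\lambda=e^{\lambda\xi_0\cdot x}z_0$ for $\lambda>0$. Then $\mathcal{A}^*g_\lambda=(-\lambda)^le^{\lambda\xi_0\cdot x}\mathcal{A}[\xi_0]^Tz_0=0$. Let $\chi\in \mathrm{C}_c^\infty(\{1-\delta<|x|<2\})$ with $\chi=1$ on $\{1-\frac\delta2\le|x|\le\frac32\}$. Since $U$ is $\mathcal{A}$-free in $\Omega'$, we have $\int U\cdot\mathcal{A}^*(\chi g_\lambda)\,dx=0$. The function $\mathcal{A}^*(\chi g_\lambda)$ vanishes where $\chi$ is locally constant, and $U=u$ on $\Omega$. On $\{|x|\le1-\frac\delta2\}$ we have $|e^{\lambda\xi_0\cdot x}|=e^{\lambda a\cdot x}\le e^{\lambda(1-\delta/2)}$. Therefore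
\[
\Bigl|\int_{\frac32<|x|<2}u\cdot\mathcal{A}^*(\chi g_\lambda)\,dx\Bigr|=\Bigl|\int_{1-\delta<|x|<1-\frac\delta2}U\cdot\mathcal{A}^*(\chi g_\lambda)\,dx\Bigr|\le C(1+\lambda)^le^{\lambda(1-\delta/2)}.
\]
To evaluate the left side, let $\tilde\chi=\chi$ for $|x|\ge1$ and $\tilde\chi=1$ for $|x|<1$. Then $\tilde\chi\in \mathrm{C}_c^\infty(\mathbb{R}^n)$, and $\mathcal{A}^*(\tilde\chi g_\lambda)$ vanishes for $|x|<\frac32$ and equals $\mathcal{A}^*(\chi g_\lambda)$ for $|x|>\frac32$. So the integral on the left equals
\[
\int_{\mathbb{R}^n}u\cdot\mathcal{A}^*(\tilde\chi g_\lambda)\,dx=\int_{\mathbb{R}^n}\mathcal{A}u\cdot\tilde\chi g_\lambda\,dx=(z\cdot z_0)\,e^{\lambda\xi_0\cdot y}F(\lambda),\qquad F(\lambda)=\int\eta(x)\,e^{\lambda\xi_0\cdot x}\,dx .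
\]
Since $|e^{\lambda\xi_0\cdot y}|=e^{\lambda(1-\delta/4)}$, we obtain
\begin{equation}\label{eq:decay}
|F(\lambda)|\le C(1+\lambda)^le^{-\lambda\delta/4}\qquad(\lambda>0).
\end{equation}

\emph{The decay \eqref{eq:decay} is too fast.} For real $\xi_0$ and $\eta\ge0$ it contradicts $F(\lambda)\ge e^{-\lambda\varepsilon}$. For complex $\xi_0$ the integrand oscillates, and we pass to the Laplace transform. Let $\varepsilon'=\varepsilon|\xi_0|<\frac\delta8$, so that $|\xi_0\cdot x|<\varepsilon'$ on $\operatorname{supp}\eta$. The function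
\[
\varphi(w)=\int\frac{\eta(x)}{w-\xi_0\cdot x}\,dx
\]
is holomorphic in $D_1=\{|w|>\varepsilon'\}$. By \eqref{eq:decay}, $\tilde\varphi(w)=\int_0^\infty F(\lambda)e^{-\lambda w}\,d\lambda$ is holomorphic in $D_2=\{\operatorname{Re}w>-\frac\delta4\}$. For $\operatorname{Re}w>\varepsilon'$, Fubini's theorem and $\int_0^\infty e^{-\lambda(w-\xi_0\cdot x)}d\lambda=(w-\xi_0\cdot x)^{-1}$ give $\varphi(w)=\tilde\varphi(w)$. The closed disc $\{|w|\le\varepsilon'\}$ lies in $D_2$, so $D_1\cup D_2=\mathbb{C}$, and $D_1\cap D_2$, a half-plane minus a closed disc contained in it, is connected. By the identity theorem $\varphi=\tilde\varphi$ on $D_1\cap D_2$, so $\varphi$ extends to an entire function. It tends to zero at infinity, hence vanishes by Liouville's theorem. But $w\varphi(w)\to\int\eta=1$ as $|w|\to\infty$, a contradiction.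
\end{proof}

\begin{thebibliography}{9}

\bibitem{GS}
Franz Gmeineder and Stefan Schiffer,
\emph{Extensions of divergence-free fields in $\mathrm{L}^{1}$-based function spaces},
arXiv:2408.04513 (2024).

\bibitem{Stein}
Stein,
\emph{Singular Integrals and Differentiability Properties of Functions}.

\end{thebibliography}
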